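
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}
\numberwithin{equation}{section}

\title{Strictly convex spheres of revolution whose magnetic energy levels are not of contact type}


\begin{abstract}
We consider the magnetic flow on a two-sphere of revolution of area $4\pi$ whose magnetic form is the area form. It was conjectured, on numerical evidence, that if the sphere is strictly convex, then every energy level is of contact type. We disprove this: for every compact interval $[c_0,c_1]\subset(0,\infty)$ there is a strictly convex sphere of revolution on which no energy level $c\in[c_0,c_1]$ is of contact type. The surface is a long thin cylinder closed by two thin cones, slightly smoothed, and the obstruction is the large negative drift of an orbit that crosses the edge between cone and cylinder. We also show that on strictly convex surfaces contact type is equivalent to the positivity of an explicit action integral, and we prove contact type under curvature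 bounds, for instance for all energies if $0<K<4$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\ell_\gamma>0$. A \emph{normalized profile} is a function $\gamma:[0,\ell_\gamma]\to[0,\infty)$, smooth on $[0,\ell_\gamma]$, such that
\begin{itemize}
\item $\gamma>0$ on $(0,\ell_\gamma)$, $\gamma(0)=\gamma(\ell_\gamma)=0$, $\dot\gamma(0)=1$ and $\dot\gamma(\ell_\gamma)=-1$;
\item all derivatives $\gamma^{(2k)}$ of even order vanish at $0$ and at $\ell_\gamma$;
\item $\int_0^{\ell_\gamma}\gamma(t)\,dt=2$.
\end{itemize}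
It defines a surface of revolution $S^2_\gamma$, diffeomorphic to the two-sphere, with coordinates $(t,\theta)\in[0,\ell_\gamma]\times\mathbb R/2\pi\mathbb Z$, poles at $t=0,\ell_\gamma$, and metric $g_\gamma=dt^2+\gamma(t)^2d\theta^2$. The condition on even derivatives makes the metric smooth at the poles, and the last condition makes the area $4\pi$. The Gaussian curvature is $K=-\ddot\gamma/\gamma$, extended continuously to the poles, and the area form is $\mu_\gamma=\gamma\,dt\wedge d\theta$. We call $S^2_\gamma$ \emph{strictly convex} if $K>0$ everywhere, poles included.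

Take $\mu_\gamma$ as magnetic form. The kinetic energy $E(q,v)=\frac12g_\gamma(v,v)$ then defines a Hamiltonian flow on $TS^2_\gamma$ with the symplectic form $\omega_{\mu_\gamma}=d\alpha-\pi^*\mu_\gamma$, where $\pi:TS^2_\gamma\to S^2_\gamma$ is the projection and $\alpha_v(\xi)=g_\gamma(v,d\pi\,\xi)$ is the Liouville form transported by the metric. For $c>0$ let $\Sigma_c=E^{-1}(c)$. Throughout,
\[
m:=\sqrt{2c}
\]
denotes the speed on $\Sigma_c$. We shall see that the orbits on $\Sigma_c$ project to the curves of speed $m$ and geodesic curvature $1/m$. In a flat region these are locally circles of radius $m$.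

A hypersurface $\Sigma$ of a symplectic manifold $(W,\omega)$ is \emph{of contact type} if there is a $1$-form $\tau$ on $\Sigma$ with $d\tau=\omega|_\Sigma$ that does not vanish on any nonzero vector of the characteristic line bundle $\ker(\omega|_\Sigma)$. In our three-dimensional setting $\tau$ is then a contact form, and the orbits on $\Sigma$ are, up to the choice of time, those of its Reeb field. Contact type thus says that the dynamics on $\Sigma$ is Reeb dynamics, and we ask for which $c$ this holds on $\Sigma_c$.

It is natural to expect a positive answer on convex surfaces. On the round sphere an explicit contact form works at every energy, and on every strictly convex $S^2_\gamma$ all sufficiently small and all sufficiently large energies are of contact type (Section~\ref{sec:first}). The doubtful range is that of intermediate energies. Benedetti \cite{Benedetti} conjectured, on the basis of numerical evidence, that on strictly convex $S^2_\gamma$ \emph{every} energy level is of contact type. This is false.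

\subsection{Results}

\begin{theorem}\label{thm:disproof}
For all $0<c_0\le c_1$ there is a strictly convex $S^2_\gamma$ such that no $\Sigma_c$ with $c\in[c_0,c_1]$ is of contact type.
\end{theorem}

For the other two results we use area as a coordinate. Put
\[
\Gamma(t)=-1+\int_0^t\gamma,\qquad x=1+\Gamma\in[0,2],
\]
and regard $w:=\gamma^2/2$ as a function of $x$. Since $dx/dt=\gamma$,
\begin{equation}\label{eq:w}
w'(x)=\dot\gamma,\qquad w''(x)=-K,\qquad w(0)=w(2)=0,\qquad w'(0)=1,\qquad w'(2)=-1 .
\end{equation}
So $w\in C^2([0,2])$, and $S_\gamma^2$ is strictly convex if and only if $w''<0$ on $[0,2]$. In that case, by concavity,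
\begin{equation}\label{eq:wbounds}
|w'|\le1,\qquad 0\le w(x)\le\min(x,2-x)\le1,\qquad \int_0^2K\,dx=2 .
\end{equation}

Let $S_\gamma^2$ be strictly convex and $|I|<1$, and put $e:=1-I\in(0,2)$. We shall see (Lemma~\ref{lem:orbit}) that
\begin{equation}\label{eq:Y}
Y(x)=\frac{x-e}{m\sqrt{2w(x)}}
\end{equation}
is an increasing bijection $(0,2)\to\mathbb R$. Let $x(\varphi)=Y^{-1}(\sin\varphi)$ and
\begin{equation}\label{eq:A}
\mathcal A_c(I)=2\pi+\int_0^{2\pi}\frac{m^2\gamma\cos^2\varphi+I\,m\sin\varphi}{\gamma-m\,w'\sin\varphi}\,d\varphi,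
\qquad \gamma=\sqrt{2w},\quad w,w'\text{ taken at }x(\varphi).
\end{equation}

\begin{theorem}\label{thm:criterion}
If $S^2_\gamma$ is strictly convex, then $\Sigma_c$ is of contact type if and only if $\mathcal A_c(I)>0$ for all $I\in(-1,1)$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $S^2_\gamma$ be strictly convex.
\begin{enumerate}
\item[(a)] If $\max K<\bigl(m+\frac1m\bigr)^2=\frac{(1+2c)^2}{2c}$, then $\Sigma_c$ is of contact type. Hence $0<K<4$ implies contact type for all $c>0$. For any strictly convex $S^2_\gamma$, the energies at which contact type fails lie in the compact subset $\{m+\frac1m\le\sqrt{\max K}\}$ of $(0,\infty)$.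
\item[(b)] If $\Gamma(\Gamma+\dot\gamma)\le0$ everywhere, then $\Sigma_c$ is of contact type for all $c>0$. This holds for example if $\gamma(\ell_\gamma-t)=\gamma(t)$ and $K$ is nondecreasing from the pole to the equator.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:criterion} and \ref{thm:positive} are not used in the proof of Theorem~\ref{thm:disproof}.

\subsection{The idea}

Let the surface be strictly convex. Rotations give a first integral $I$, and for $|I|<1$ the level $\{I=\mathrm{const}\}$ in $\Sigma_c$ is an invariant torus. The orbits on it differ only by rotations. During one period of the motion modulo rotation, the velocity turns once with respect to the meridians, while the angle $\theta$ changes by some amount $\Delta\theta$, the \emph{drift}. Averaging over rotations shows that contact type forces the number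
\[
\mathcal A_c(I)=2\pi+\int\dot t^{\,2}\,ds+I\,\Delta\theta
\]
to be positive on all these tori. The first two terms are nonnegative, so the question becomes how negative $I\,\Delta\theta$ can be.

An orbit that stays in one flat piece of a surface and does not wind around a tip has no drift, since it develops into a closed circle in the plane. To produce drift in the simplest way we therefore let two flat pieces meet along an edge. We take a cone $dt^2+\rho^2t^2d\theta^2$ and a cylinder of radius $\rho L$, joined along $t=L$. An orbit crossing the edge consists of two circular arcs that do not fit together, and the mismatch, measured as a length along the edge, is independent of $\rho$. Measured as an angle $\Delta\theta$ it is multiplied by $1/(\rho L)$. The sign turns out to be the bad one, so that the action tends to $-\infty$ as $\rho\to0$. Convexity is no obstacle, because the edge is convex and can be smoothed.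

After the preliminaries in Sections~\ref{sec:flow} and \ref{sec:tori} this computation is carried out in Section~\ref{sec:edge}, and Section~\ref{sec:smoothing} smooths the example. Sections~\ref{sec:criterion} and \ref{sec:positive} prove Theorems~\ref{thm:criterion} and \ref{thm:positive}.

\section{The magnetic flow in coordinates}\label{sec:flow}

Convexity is not needed in this section.

\subsection{A global primitive}

Away from the two pole fibers use coordinates $(t,\theta,\varphi)$ on $\Sigma_c$, where
\[
v=m\Bigl(\cos\varphi\,\partial_t+\frac{\sin\varphi}{\gamma}\,\partial_\theta\Bigr).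
\]
Then $\alpha=m\cos\varphi\,dt+m\gamma\sin\varphi\,d\theta$, and $\mu_\gamma=d(\Gamma\,d\theta)$. Write $\omega$ for the restriction of $\omega_{\mu_\gamma}$ to $\Sigma_c$ and put
\begin{equation}\label{eq:lambda}
\lambda=\alpha-\Gamma\,d\theta+d\varphi=m\cos\varphi\,dt+I\,d\theta+d\varphi,\qquad I:=m\gamma\sin\varphi-\Gamma .
\end{equation}
Clearly $d\lambda=\omega$. The closed term $d\varphi$ is there for the sake of the poles.

\begin{lemma}\label{lem:poles}
$\lambda$ extends to a smooth $1$-form on $\Sigma_c$. Thus $\lambda$ is a global primitive of $\omega$.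
\end{lemma}

\begin{proof}
Recall that a smooth function on $[0,\varepsilon)$ whose derivatives of odd order vanish at $0$ is a smooth function of $t^2$. Near $t=0$ let $X_1=t\cos\theta$, $X_2=t\sin\theta$. Then $t^2d\theta=X_1dX_2-X_2dX_1$, and the orthonormal coframe $\vartheta_1=\cos\theta\,dt-\gamma\sin\theta\,d\theta$, $\vartheta_2=\sin\theta\,dt+\gamma\cos\theta\,d\theta$ satisfies
\[
\vartheta_1=dX_1+\frac{t-\gamma}{t^3}X_2\,(X_1dX_2-X_2dX_1),\qquad
\vartheta_2=dX_2-\frac{t-\gamma}{t^3}X_1\,(X_1dX_2-X_2dX_1).
\]
By the conditions on $\gamma$ at $0$, $(t-\gamma)/t^3$ is a smooth function of $t^2$, so $(\vartheta_1,\vartheta_2)$ is a smooth orthonormal coframe near the pole. Since $\vartheta_1(v)=m\cos(\varphi+\theta)$ and $\vartheta_2(v)=m\sin(\varphi+\theta)$, the angle $\varphi+\theta$ is a smooth fiber coordinate over a neighborhood of the pole. Now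
\[
\lambda=\alpha+d(\varphi+\theta)-(\Gamma+1)\,d\theta ,
\]
and $\Gamma+1=\int_0^t\gamma$ is $t^2$ times a smooth function of $t^2$. So $(\Gamma+1)\,d\theta$, and hence $\lambda$, is smooth.

Near the other pole put $\hat t=\ell_\gamma-t$. With respect to $(\hat t,\theta)$ the angle of $v$ is $\pi-\varphi$, so by the same argument $\pi-\varphi+\theta$ is a smooth fiber coordinate, and
\[
\lambda=\alpha-d(\pi-\varphi+\theta)-(\Gamma-1)\,d\theta ,
\]
where $\Gamma-1=-\int_0^{\hat t}\gamma(\ell_\gamma-r)\,dr$ is $\hat t^{\,2}$ times a smooth function of $\hat t^{\,2}$. Finally, $d\lambda=\omega$ holds on the pole fibers by continuity.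
\end{proof}

\subsection{The characteristic field}

Off the pole fibers,
\[
\omega=d\lambda=(m\dot\gamma\sin\varphi-\gamma)\,dt\wedge d\theta+m\sin\varphi\,dt\wedge d\varphi-m\gamma\cos\varphi\,d\theta\wedge d\varphi .
\]
This is $\iota_{-\gamma X}(dt\wedge d\theta\wedge d\varphi)$ for the vector field
\begin{equation}\label{eq:X}
X:\qquad \dot t=m\cos\varphi,\qquad \dot\theta=\frac{m\sin\varphi}{\gamma},\qquad \dot\varphi=1-\frac{m\dot\gamma\sin\varphi}{\gamma}.
\end{equation}
So $X$ spans $\ker\omega$ and projects to $v$. From $\dot\varphi+\dot\gamma\dot\theta=1$ we see that the velocity turns at unit rate with respect to parallel transport, because the frame $(\partial_t,\gamma^{-1}\partial_\theta)$ itself turns at rate $\dot\gamma\dot\theta$. As the speed is $m$, this is the geodesic curvature $1/m$ announced above.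

The field $X$ extends smoothly to all of $\Sigma_c$. Indeed $\iota_{\partial_\varphi}\omega=-m\sin\varphi\,dt+m\gamma\cos\varphi\,d\theta=g_\gamma(\partial_\varphi v,d\pi\,\cdot\,)$. That is, $\iota_V\omega=g_\gamma(V,d\pi\,\cdot\,)$ for vectors $V$ tangent to the fibers of $\Sigma_c$, where a vector tangent to the fiber over $q$ is regarded as an element of $T_qS^2_\gamma$. By continuity this also holds on the pole fibers, so $\iota_V\omega\ne0$ for $V\ne0$. Hence $\ker\omega$ is a smooth line field everywhere transverse to the fibers. It projects onto $\mathbb Rv$ (by continuity also at the poles), and $X$ is its section projecting to $v$.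

\subsection{The integral $I$ and the function $\lambda(X)$}

The rotations act on $\Sigma_c$ preserving $X$ and $\lambda$. Let $\partial_\theta$ denote their generator, also on the pole fibers. Then $I=\lambda(\partial_\theta)$ is smooth on $\Sigma_c$, and $0=\mathcal L_{\partial_\theta}\lambda=dI+\iota_{\partial_\theta}\omega$ gives
\begin{equation}\label{eq:dI}
dI=-\iota_{\partial_\theta}\omega,\qquad X(I)=0 .
\end{equation}
On the pole fibers $I=1$ (at $t=0$) and $I=-1$ (at $t=\ell_\gamma$). Finally let
\begin{equation}\label{eq:f}
f:=\lambda(X)=\dot t^{\,2}+I\dot\theta+\dot\varphi=m^2+1-(\Gamma+\dot\gamma)\frac{m\sin\varphi}{\gamma},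
\end{equation}
where the last expression comes from inserting \eqref{eq:X} and $I=m\gamma\sin\varphi-\Gamma$.

\subsection{What $\lambda$ gives by itself}\label{sec:first}

If $f>0$ on $\Sigma_c$, then $\tau=\lambda$ shows contact type. Since $\Gamma+\dot\gamma=O(t^2)$ at $t=0$, and likewise at the other pole, $|\Gamma+\dot\gamma|/\gamma$ is bounded. If $B$ is any upper bound for it, then
\begin{equation}\label{eq:B}
f\ge m^2+1-mB \quad\text{on }\Sigma_c,
\end{equation}
on the pole fibers by continuity. So $\Sigma_c$ is of contact type as soon as $m+\frac1m>B$, in particular for all sufficiently small and all sufficiently large $c$. For the round sphere $\gamma=\sin t$, $\Gamma=-\cos t$, so that $\Gamma+\dot\gamma=0$ and $f=1+m^2$ is constant.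

\section{Invariant tori and the obstruction}\label{sec:tori}

From here on $S^2_\gamma$ is strictly convex, i.e.\ $w''<0$; the only other surface that will appear is the singular limit in Section~\ref{sec:edge}. In the present section convexity enters through one inequality.

\begin{lemma}\label{lem:h}
If $w''<0$, then for $e,x\in[0,2]$
\[
h_e(x):=2w(x)-(x-e)w'(x)\ \ge\ w(x)+w(e).
\]
\end{lemma}

\begin{proof}
The graph of $w$ lies below its tangent at $x$, so $w(e)\le w(x)+(e-x)w'(x)$.
\end{proof}

Off the pole fibers the quotient of $\Sigma_c$ by rotations has coordinates $(x,\varphi)\in(0,2)\times\mathbb R/2\pi\mathbb Z$, and $X$ induces a \emph{reduced flow} on it. By \eqref{eq:lambda}, with $e=1-I$, the level of $I$ is given by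
\begin{equation}\label{eq:level}
m\gamma\sin\varphi=I+\Gamma=x-e .
\end{equation}
So $x=e$ is the latitude at which the orbits of this level are tangent to a meridian. For $|I|<1$ the level avoids the pole fibers, where $I=\pm1$.

\begin{lemma}\label{lem:orbit}
Let $w''<0$, $|I|<1$ and $e=1-I$. Then $Y$ in \eqref{eq:Y} is an increasing bijection $(0,2)\to\mathbb R$. The level of $I$ modulo rotation is the closed curve $\varphi\mapsto(x(\varphi),\varphi)$, $\varphi\in\mathbb R/2\pi\mathbb Z$, and $\dot\varphi>0$ on it. It is one periodic orbit of the reduced flow, with some minimal period $T$, and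
\begin{equation}\label{eq:drift}
\int_0^Tf\,ds=\mathcal A_c(I)=2\pi+\int_0^T\dot t^{\,2}\,ds+I\,\Delta\theta,\qquad \Delta\theta:=\int_0^T\dot\theta\,ds .
\end{equation}
The denominator in \eqref{eq:A} satisfies
\begin{equation}\label{eq:D}
D:=\gamma-mw'\sin\varphi\ \ge\ \sqrt{2w(e)}>0 .
\end{equation}
\end{lemma}

\begin{proof}
We have $Y'=h_e/\bigl(m(2w)^{3/2}\bigr)>0$ by Lemma~\ref{lem:h}, and $Y\to-\infty$ as $x\to0$, $Y\to+\infty$ as $x\to2$, because $0<e<2$. By \eqref{eq:level} the level is $\{\sin\varphi=Y(x)\}$, that is, $x=x(\varphi)$. On it, by \eqref{eq:X} and \eqref{eq:level},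
\[
\dot\varphi=1-\frac{w'(x-e)}{\gamma^2}=\frac{h_e(x)}{\gamma^2}>0,
\]
so the closed curve is a single periodic orbit. Multiplying $\dot\varphi=1-mw'\sin\varphi/\gamma$ by $\gamma$ shows $\dot\varphi=D/\gamma$, hence $D=h_e/\gamma$. By Lemma~\ref{lem:h} and the inequality of the means,
\[
D\ge\frac{w(x)+w(e)}{\sqrt{2w(x)}}\ge\sqrt{2w(e)} .
\]
Finally integrate $f=\dot t^{\,2}+I\dot\theta+\dot\varphi$ over a period. The last term contributes $2\pi$, and inserting $\dot t=m\cos\varphi$, $\dot\theta=m\sin\varphi/\gamma$ and $ds=\frac{\gamma}{D}\,d\varphi$ in the others gives \eqref{eq:A}.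
\end{proof}

\begin{lemma}[Obstruction]\label{lem:obstruction}
If $S^2_\gamma$ is strictly convex and $\Sigma_c$ is of contact type, then $\mathcal A_c(I)>0$ for all $|I|<1$.
\end{lemma}

\begin{proof}
Let $\tau$ be as in the definition of contact type. Then $\tau-\lambda$ is closed. As $\Sigma_c$ is diffeomorphic to the unit tangent bundle of $S^2$, i.e.\ to $SO(3)$, its first de Rham cohomology vanishes, and $\tau=\lambda+dF$ for a function $F$. The function $\tau(X)$ has no zeros on the connected manifold $\Sigma_c$, so it has a constant sign $\epsilon=\pm1$. Let $\bar F$ be the average of $F$ over all rotations. Since rotations preserve $X$ and $\lambda$, $(\lambda+d\bar F)(X)$ is the average of $\tau(X)$ over rotations and has the same sign $\epsilon$.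

Follow an orbit of $X$ with integral $I$ over the reduced period $T$. Its endpoints differ by a rotation, so $\bar F$ has equal values there, and by Lemma~\ref{lem:orbit}
\[
\int_0^T(\lambda+d\bar F)(X)\,ds=\int_0^Tf\,ds=\mathcal A_c(I).
\]
Hence $\epsilon\,\mathcal A_c(I)>0$ for all $|I|<1$. For $I=0$ the integrand in \eqref{eq:A} is $m^2\gamma\cos^2\varphi/D\ge0$, so $\mathcal A_c(0)>0$ and $\epsilon=+1$.
\end{proof}

\section{An edge between a cone and a cylinder}\label{sec:edge}

By Lemma~\ref{lem:obstruction} and \eqref{eq:drift} we need a surface with a very negative value of $I\,\Delta\theta$. In this section we compute the drift by hand for a singular surface, the limit of those that we shall use. Orbits on the singular surface serve only as a guide; what Section~\ref{sec:smoothing} needs is the bound for the number $\mathcal A^0(m)$ in Proposition~\ref{prop:A0}.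

\subsection{The surface and the orbit}

Given $0<c_0\le c_1$, put $L=3\sqrt{c_1}$ and choose $\rho\in(0,1)$ with
\begin{equation}\label{eq:rho}
\rho L^2\le1,\qquad \rho(1+2c_1)<\frac{c_0}{27\pi c_1}.
\end{equation}
The surface consists of two cones $dt^2+\rho^2t^2d\theta^2$, $0<t<L$, joined by a cylinder of radius $\rho L$. In the area coordinate a cone occupies an interval of length $x_k=\int_0^L\rho t\,dt=\rho L^2/2\le\frac12$, so the profile is
\begin{equation}\label{eq:w0}
w_0=\rho x\ \text{ on }[0,x_k],\qquad w_0=\rho x_k=\tfrac12\rho^2L^2\ \text{ on }[x_k,2-x_k],\qquad w_0(2-x)=w_0(x).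
\end{equation}
It is concave, with corners at the edges $x_k$, $2-x_k$. Let $\gamma_0=\sqrt{2w_0}$.

For $c\in[c_0,c_1]$ we look at the orbit that crosses the edge $t=L$ with $\varphi=\pi/4$ and $\varphi=3\pi/4$. The natural parameter is
\begin{equation}\label{eq:kappa}
\kappa=\frac{m}{\sqrt2\,L}=\frac{\sqrt c}{L}\in\Bigl[\frac{\sqrt{c_0}}{3\sqrt{c_1}},\,\frac13\Bigr].
\end{equation}
By \eqref{eq:level}, taken at $x=x_k$, $\gamma_0=\rho L$, $\sin\varphi=1/\sqrt2$, this orbit has
\begin{equation}\label{eq:e}
e=x_k-\frac{m\rho L}{\sqrt2}=\rho L^2\bigl(\tfrac12-\kappa\bigr)\in(0,\tfrac12),\qquad I=1-e\in(\tfrac12,1).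
\end{equation}
In analogy with \eqref{eq:Y} put $Y_0(x)=\frac{x-e}{m\gamma_0(x)}$ on $(0,2-x_k)$. On $(0,x_k]$, $Y_0$ is a positive multiple of $\sqrt x-e/\sqrt x$, increasing from $-\infty$ to $Y_0(x_k)=\frac1{\sqrt2}$. On $[x_k,2-x_k)$ it is affine and increasing, and it equals $1$ at
\[
x=e+m\rho L=\rho L^2\bigl(\tfrac12-\kappa+\sqrt2\,\kappa\bigr)\le\tfrac23<2-x_k .
\]
So for every $y\in[-1,1]$ there is a unique $x_0(y)\in(0,2-x_k)$ with $Y_0(x_0(y))=y$, and it lies in the cone part, $x_0(y)<x_k$, if and only if $y<\frac1{\sqrt2}$. In particular the orbit never reaches the second cone; this is why the cylinder has to be long, as the first condition in \eqref{eq:rho} ensures. Define $\mathcal A^0(m)$ by the right side of \eqref{eq:A} with $w_0$ in place of $w$, the value $I=I(m)$ of \eqref{eq:e}, and $x(\varphi)=x_0(\sin\varphi)$. The integrand is undefined only where $\sin\varphi=\frac1{\sqrt2}$.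

\subsection{The action}

\begin{proposition}\label{prop:A0}
Let $\beta=\arctan\frac{\kappa}{1-\kappa}$. Then, for every $c\in[c_0,c_1]$,
\[
\mathcal A^0(m)\le2\pi(1+m^2)-\frac{2I}{\rho}(\beta-\kappa)<0 .
\]
\end{proposition}

\begin{proof}
Write $y=\sin\varphi$ and $D_0=\gamma_0-mw_0'y$ at $x=x_0(y)$. By the symmetry $\varphi\mapsto\pi-\varphi$ every integral over $[0,2\pi]$ below is twice the integral over $[-\frac\pi2,\frac\pi2]$.

\emph{Cone part, $-\frac\pi2<\varphi<\frac\pi4$.} Write $x_0=\rho t^2/2$ with $t>0$, so that $\gamma_0=\rho t$ and $w_0'=\rho$. The equation $x_0-e=my\gamma_0$ reads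
\[
t^2-2myt-\frac{2e}{\rho}=0,\qquad \frac{2e}\rho=L^2(1-2\kappa)>0 ,
\]
and its positive root is $t=my+q$ with $q=\sqrt{m^2y^2+L^2(1-2\kappa)}$. Thus $D_0=\rho(t-my)=\rho q$ and $\gamma_0/D_0=t/q=1+my/q>0$. Since $m^2=2\kappa^2L^2$, we have $q^2=R^2-m^2\cos^2\varphi$ with
\begin{equation}\label{eq:R}
R^2=m^2+L^2(1-2\kappa)=L^2\bigl((1-\kappa)^2+\kappa^2\bigr)>m^2 .
\end{equation}
Hence $\frac{m\sin\varphi}{q}=-\frac{d}{d\varphi}\arcsin\frac{m\cos\varphi}{R}$, and
\begin{equation}\label{eq:beta}
\int_{-\pi/2}^{\pi/4}\frac{m\sin\varphi}{q}\,d\varphi=-\arcsin\frac{m}{\sqrt2R}=-\arcsin\frac{\kappa}{\sqrt{(1-\kappa)^2+\kappa^2}}=-\beta .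
\end{equation}

\emph{Cylinder part, $\frac\pi4<\varphi<\frac\pi2$.} Here $w_0'=0$, $D_0=\gamma_0=\rho L$, and
\[
\int_{\pi/4}^{\pi/2}\frac{m\sin\varphi}{L}\,d\varphi=\frac{m}{\sqrt2L}=\kappa .
\]

The two parts together give the time and the drift,
\begin{align}
\int_0^{2\pi}\frac{\gamma_0}{D_0}\,d\varphi&=2\Bigl(\frac{3\pi}4-\beta+\frac\pi4\Bigr)=2\pi-2\beta,\label{eq:time}\\
\int_0^{2\pi}\frac{m\sin\varphi}{D_0}\,d\varphi&=\frac2\rho\,(\kappa-\beta).\label{eq:driftvalue}
\end{align}
As $\gamma_0/D_0>0$, \eqref{eq:time} shows $\int_0^{2\pi}m^2\cos^2\varphi\,\frac{\gamma_0}{D_0}\,d\varphi\le2\pi m^2$. With \eqref{eq:driftvalue} the first inequality of the proposition follows.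

It remains to see that $\beta-\kappa$ is not too small. Since $\frac{d}{d\kappa}\arctan\frac\kappa{1-\kappa}=\frac1{(1-\kappa)^2+\kappa^2}=\frac{1}{1-2\kappa(1-\kappa)}$ and $\frac1{1-z}\ge1+z$ for $0\le z<1$,
\begin{equation}\label{eq:betakappa}
\beta-\kappa=\int_0^\kappa\Bigl(\frac1{1-2s(1-s)}-1\Bigr)ds\ge\int_0^\kappa2s(1-s)\,ds=\kappa^2\bigl(1-\tfrac23\kappa\bigr)\ge\tfrac23\kappa^2,
\end{equation}
because $\kappa\le\frac13$. Using $m^2\le2c_1$, $I\ge\frac12$ and $\kappa^2\ge\frac{c_0}{9c_1}$ we get
\[
\mathcal A^0(m)\le2\pi(1+m^2)-\frac{2I}\rho(\beta-\kappa)\le2\pi(1+2c_1)-\frac1\rho\cdot\frac23\cdot\frac{c_0}{9c_1}=2\pi(1+2c_1)-\frac{2c_0}{27\rho c_1}<0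
\]
by the second condition in \eqref{eq:rho}.
\end{proof}

\subsection{What the computation says}

Unroll the cone and the cylinder into the plane, as in Figure~\ref{fig:edge}. The orbit runs along circles of radius $m$. On the cylinder it follows an arc cut off by a straight edge at angle $45^\circ$. The chord has length $\sqrt2\,m=2\kappa L$, and over it the orbit moves in the direction of increasing $\theta$. On the cone it follows the long arc of a circle that meets the edge, now an arc of radius $L$ about the tip $O$, at the same angle. Let $C$ be the center of this circle and $P$ a crossing point. In the triangle $OCP$ we have $|OP|=L$, $|CP|=m$ and an angle of $45^\circ$ at $P$. So the foot of the perpendicular from $C$ to $OP$ is at distance $m/\sqrt2=\kappa L$ from $C$ and $L-\kappa L$ from $O$. Hence the angle at $O$ is $\beta$, and $|OC|=R$. On the cone the orbit moves back by $2\beta L$ along the edge. Since the edge has radius $\rho L$, the drift is $\frac2\rho(\kappa-\beta)$, as in \eqref{eq:driftvalue}. It is negative because $\beta>\kappa$ by \eqref{eq:betakappa}: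 at the same crossing angle, the circle cuts off a longer piece of the edge when the edge is bent toward the tip than when it is straight.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\coordinate (O) at (0,0);
\coordinate (C) at (2.285,0);
\coordinate (P) at (2.757,1.182);
\coordinate (Q) at (2.757,-1.182);
\draw (-34:3) arc[start angle=-34,end angle=34,radius=3];
\node[above] at (34:3) {edge};
\draw[dashed] (O)--(P);
\draw[dashed] (O)--(Q);
\draw[dashed] (O)--(C)--(P);
\draw (0.6,0) arc[start angle=0,end angle=23.2,radius=0.6];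
\node at (0.8,0.16) {$\beta$};
\draw[very thick,->] (P) arc[start angle=68.2,end angle=180,radius=1.273];
\draw[very thick] (1.012,0) arc[start angle=180,end angle=291.8,radius=1.273];
\fill (O) circle(1.3pt) (C) circle(1.3pt) (P) circle(1.3pt) (Q) circle(1.3pt);
\node[left] at (O) {$O$};
\node[below] at (C) {$C$};
\node[right] at (2.85,1.2) {$P$};
\node at (2.36,0.55) {$m$};
\node at (1.0,-0.68) {$L$};
\begin{scope}[xshift=5.6cm]
\draw (0,-1.7)--(0,1.7);
\node[above] at (0,1.7) {edge};
\draw[dashed] (0,-0.9)--(-0.9,0)--(0,0.9);
\draw[very thick,->] (0,-0.9) arc[start angle=-45,end angle=0,radius=1.273];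
\draw[very thick] (0.373,0) arc[start angle=0,end angle=45,radius=1.273];
\draw[<->] (0.75,-0.9)--(0.75,0.9) node[midway,right] {$2\kappa L$};
\fill (0,-0.9) circle(1.3pt) (0,0.9) circle(1.3pt) (-0.9,0) circle(1.3pt);
\node at (-0.6,0.55) {$m$};
\end{scope}
\end{tikzpicture}
\caption{An orbit crossing the edge between a cone and a cylinder at $45^\circ$, with both surfaces unrolled into the plane; $\theta$ increases upward. Left: on the cone, with tip $O$, the orbit follows a circle of radius $m$ about $C$ downward from $P$. The edge has distance $L$ from $O$, and the orbit moves by $2\beta L$ along it. Right: on the cylinder it follows an arc of radius $m$ upward and moves by $2\kappa L$. Since $\beta>\kappa$, the net motion is downward.}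
\label{fig:edge}
\end{figure}

The condition $\kappa\le\frac13$ ensures $R>m$, i.e.\ that the circle does not enclose the tip. A circle enclosing the tip corresponds to $e<0$, i.e.\ to $I>1$, and we shall see in Section~\ref{sec:criterion} that on strictly convex surfaces such orbits are harmless.

\section{Smoothing: proof of Theorem~\ref{thm:disproof}}\label{sec:smoothing}

The tips and edges of the surface in Section~\ref{sec:edge} must be rounded, keeping $K>0$. It is convenient to prescribe $K$ as a function of $x$. Let us first check that profiles may be constructed through $w$.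

\begin{lemma}\label{lem:profiles}
Let $w\in C^\infty([0,2])$ satisfy $w''<0$, $w(0)=w(2)=0$, $w'(0)=1$, $w'(2)=-1$. Then $w$ comes from a normalized strictly convex profile.
\end{lemma}

\begin{proof}
By concavity $w>0$ on $(0,2)$. Let $t(x)=\int_0^x\frac{dr}{\sqrt{2w(r)}}$, which converges for all $x\in[0,2]$ since $w'(0)=1$ and $w'(2)=-1$, let $\ell_\gamma=t(2)$, and let $x(t)$ be the inverse function. Put $\gamma(t)=\sqrt{2w(x(t))}=dx/dt$. Then $\int_0^{\ell_\gamma}\gamma\,dt=2$, $\dot\gamma=w'$ and $-\ddot\gamma/\gamma=-w''>0$, also at the poles by continuity. It remains to check the smoothness conditions at the ends.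

Near $x=0$ write $w=xu(x)$ with $u$ smooth, $u(0)=1$. Substituting $xr^2$ for the integration variable in the definition of $t(x)$ we obtain
\[
t=\sqrt{2x}\,V(x),\qquad V(x)=\int_0^1u(xr^2)^{-1/2}\,dr,\qquad V(0)=1,
\]
with $V$ smooth. So $t^2=2xV(x)^2$ is a smooth function of $x$ with derivative $2$ at $0$. Inverting, $x=\xi(t^2)$ with $\xi$ smooth near $0$ and $\xi'(0)=\frac12$. Hence $\gamma=dx/dt=2t\,\xi'(t^2)$ is smooth at $t=0$, its derivatives of even order vanish there, and $\dot\gamma(0)=1$. At the other end apply this to $w(2-\,\cdot\,)$, which satisfies the same hypotheses, with $\ell_\gamma-t$ in place of $t$.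
\end{proof}

\subsection{The surfaces}

Let $0<c_0\le c_1$, and let $L,\rho,x_k,w_0$ and, for each $c\in[c_0,c_1]$, $m$, $\kappa,e,I$ be as in Section~\ref{sec:edge}. Let $p_n,q_n\ge0$ be smooth probability densities supported in $(0,\frac1n)$ and in $(x_k-\frac1n,x_k+\frac1n)$, with $n$ so large that these intervals lie in $(0,2)$. Put
\begin{align*}
K_n(x)&=\tfrac1n+\bigl(1-\tfrac1n\bigr)\bigl[(1-\rho)\bigl(p_n(x)+p_n(2-x)\bigr)+\rho\bigl(q_n(x)+q_n(2-x)\bigr)\bigr],\\
w_n(x)&=x-\int_0^x(x-s)K_n(s)\,ds .
\end{align*}
The function $K_n$ is smooth, positive and symmetric about $x=1$, with $\int_0^2K_n=2$, and therefore $\int_0^2sK_n(s)\,ds=2$. Thus $w_n''=-K_n<0$, $w_n(0)=0$, $w_n'(0)=1$, $w_n'(2)=1-2=-1$ and $w_n(2)=2-4+2=0$. By Lemma~\ref{lem:profiles}, $w_n$ defines a strictly convex normalized surface $S_n$.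

We have $|w_n'|\le1$, and $w_n'=1-\int_0^xK_n$ converges to $w_0'$ pointwise off $\{0,x_k,2-x_k,2\}$: it tends to $\rho$ on $(0,x_k)$, to $0$ on $(x_k,2-x_k)$ and to $-\rho$ on $(2-x_k,2)$. Since $w_n(0)=w_0(0)=0$, dominated convergence gives
\[
\sup|w_n-w_0|\le\int_0^2|w_n'-w_0'|\,dx\to0 .
\]

\subsection{Convergence of the actions}

For $m\in[\sqrt{2c_0},\sqrt{2c_1}]$ let $\mathcal A^n(m)$ be the value of \eqref{eq:A} for $S_n$ with this $m$ and the $I=I(m)$ of \eqref{eq:e}. The derivatives $w_n'$ do not converge uniformly, and the value $x(\varphi)$ at which they are taken depends on $n$. Monotonicity, of $Y_n$ and of $w_n'$, deals with both points.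

\begin{lemma}\label{lem:conv}
Let $n$ run through an infinite set of sufficiently large integers, and let $m_n\to m$ in $[\sqrt{2c_0},\sqrt{2c_1}]$ along this set. Then $\mathcal A^n(m_n)\to\mathcal A^0(m)$ along this set.
\end{lemma}

\begin{proof}
The corresponding $e_n,I_n$ converge to $e,I$. The functions $Y_n=\frac{x-e_n}{m_n\sqrt{2w_n}}$ are increasing bijections $(0,2)\to\mathbb R$ and converge pointwise to $Y_0$ on $(0,2-x_k)$. Let $y\in[-1,1]$, $x_0=x_0(y)$ and let $\delta>0$ be small. Then $Y_0(x_0-\delta)<y<Y_0(x_0+\delta)$, so for large $n$ also $Y_n(x_0-\delta)<y<Y_n(x_0+\delta)$, and $x_n:=Y_n^{-1}(y)\in(x_0-\delta,x_0+\delta)$. Hence $x_n\to x_0$, and $w_n(x_n)\to w_0(x_0)$ by uniform convergence.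

Let now $y\ne\frac1{\sqrt2}$. Then $x_0\ne x_k$, and we can choose $\delta$ so that $[x_0-\delta,x_0+\delta]$ lies in $(0,x_k)$ or in $(x_k,2-x_k)$. Since $w_n'$ is decreasing,
\[
w_n'(x_0+\delta)\le w_n'(x_n)\le w_n'(x_0-\delta)
\]
for large $n$. Both bounds converge to the constant value of $w_0'$ on the respective interval, so $w_n'(x_n)\to w_0'(x_0)$.

Thus for all $\varphi$ with $\sin\varphi\ne\frac1{\sqrt2}$ the numerators and denominators in \eqref{eq:A} for $S_n$ converge to those for $w_0$. By \eqref{eq:D} the denominators are at least $\sqrt{2w_n(e_n)}\to\sqrt{2w_0(e)}>0$, and by \eqref{eq:wbounds} the numerators are at most $\sqrt2\,m_n^2+m_n$ in absolute value. Dominated convergence gives the claim.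
\end{proof}

\subsection{End of the proof}

We claim that for all large $n$, $\mathcal A^n(m)<0$ for every $m\in[\sqrt{2c_0},\sqrt{2c_1}]$. Otherwise there are infinitely many $n$ with some $m_n$ in this interval such that $\mathcal A^n(m_n)\ge0$. Passing to a subsequence with $m_n\to m$, Lemma~\ref{lem:conv} gives $\mathcal A^0(m)\ge0$, which contradicts Proposition~\ref{prop:A0}. For an $n$ as in the claim, Lemma~\ref{lem:obstruction} shows that on the strictly convex surface $S_n$ no $\Sigma_c$ with $c\in[c_0,c_1]$ is of contact type. This proves Theorem~\ref{thm:disproof}. \qed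

\section{Positive action is sufficient: proof of Theorem~\ref{thm:criterion}}\label{sec:criterion}

``Only if'' is Lemma~\ref{lem:obstruction}. Conversely, assume that $\mathcal A_c(I)>0$ for all $|I|<1$. We first describe all orbits of the reduced flow, then show that those with $|I|\ge1$ have positive action as well, and finally add to $\lambda$ an exact form that replaces $f$ by its average along each orbit, except near the two rest points of the reduced flow, where $f$ is already positive.

\subsection{The reduced flow}

Rotations act freely on $\Sigma_c$, since at a pole they rotate the velocity. So $Q=\Sigma_c/S^1$ is a closed connected surface. Let $\bar I,\bar f,\bar X$ be induced on it by $I,f,X$. Since $dI=-\iota_{\partial_\theta}\omega$ and $\ker\omega=\mathbb RX$, the critical points of $\bar I$ and the zeros of $\bar X$ are both the points at which $X$ is parallel to $\partial_\theta$. This does not happen on the pole fibers, where $X$ projects to $v\ne0$ and $\partial_\theta$ to $0$. Elsewhere, by \eqref{eq:X}, it means $\cos\varphi=0$ and $\gamma=m\dot\gamma\sin\varphi$,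 i.e.
\[
\sin\varphi=\pm1,\qquad \frac{\dot\gamma}{\gamma}=\pm\frac1m
\]
with equal signs. As $\frac{d}{dt}\frac{\dot\gamma}{\gamma}=-K-\bigl(\frac{\dot\gamma}{\gamma}\bigr)^2<0$, the function $\dot\gamma/\gamma$ decreases strictly from $+\infty$ to $-\infty$; here convexity is used. So there are exactly two critical points, the maximum and the minimum of $\bar I$. The values satisfy $I_{\max}>1$ and $I_{\min}<-1$, because $\pm1$ are attained on the pole fibers, at noncritical points.

Let $Q^\circ$ be the complement of the two critical points. It is connected, and $\bar I:Q^\circ\to(I_{\min},I_{\max})$ is a surjective submersion. It is proper, since the preimage of a compact interval is closed in $Q$ and does not contain the critical points. By Ehresmann's theorem (a proper submersion is a locally trivial bundle) it is a trivial bundle over the interval. As $Q^\circ$ is connected, its fibers are compact connected $1$-manifolds, i.e.\ circles. On each of them $\bar X$ is tangent and has no zeros, so each is a single periodic orbit. In a trivialization $\bar X$ is a nowhere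 zero multiple of the coordinate field on the circle, so the minimal period $T(I)$ and
\[
\mathcal A(I):=\int_0^{T(I)}\bar f\,ds
\]
depend smoothly on $I$. By Lemma~\ref{lem:orbit}, $\mathcal A(I)=\mathcal A_c(I)$ for $|I|<1$.

\subsection{Positivity for $|I|\ge1$}

\emph{Critical points.} There $m\sin\varphi=\gamma/\dot\gamma$ and $m^2=\gamma^2/\dot\gamma^2$. So by \eqref{eq:f} and Lemma~\ref{lem:h} with $e=1$,
\[
\bar f=m^2+1-\frac{\Gamma+\dot\gamma}{\dot\gamma}=\frac{\gamma^2-\Gamma\dot\gamma}{\dot\gamma^2}=\frac{h_1(x)}{\dot\gamma^2}>0 .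
\]

\emph{$|I|>1$, $I_{\min}<I<I_{\max}$.} The level avoids the pole fibers. If $I>1$, then $m\gamma\sin\varphi=I+\Gamma>0$, so $\varphi$ stays in $(0,\pi)$ and its total change over a period is $0$. Moreover $\dot\theta>0$, so
\begin{equation}\label{eq:outer}
\mathcal A(I)=\int_0^{T(I)}(\dot t^{\,2}+I\dot\theta)\,ds>0 .
\end{equation}
If $I<-1$, then $m\gamma\sin\varphi=I+\Gamma<0$, so $\varphi$ stays in $(-\pi,0)$, $\dot\theta<0$, and \eqref{eq:outer} holds again.

\emph{$I=\pm1$.} These levels contain a pole fiber, so we take a limit of \eqref{eq:outer}. Let $I=1$. The orbit $\{\bar I=1\}$ contains the point of $Q$ given by the fiber over the pole $t=0$, and this fiber is a single point of $Q$. On the rest of the orbit $0<t<\ell_\gamma$, since $I=-1$ at the other pole, and $t\to0$ at both of its ends. Hence $\dot t=m\cos\varphi\ne0$ at some point with $t>0$. Choose a smooth function $0\le\zeta(t)\le1$ that vanishes near both poles and is positive at this point. Then $\zeta m^2\cos^2\varphi$ is a continuous function on $Q$. For $I>1$ close to $1$, \eqref{eq:outer} gives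 $\mathcal A(I)\ge\int\zeta m^2\cos^2\varphi\,ds$ along the orbit, and letting $I\downarrow1$ we get, by continuity,
\[
\mathcal A(1)\ge\int_{\{\bar I=1\}}\zeta m^2\cos^2\varphi\,ds>0 .
\]
For $I=-1$ the same argument applies at the pole $t=\ell_\gamma$, with $I\uparrow-1$.

So $\mathcal A>0$ on $(I_{\min},I_{\max})$, and $\bar f>0$ at the two critical points.

\subsection{The contact form}

Let $\Phi_s$ be the flow of $\bar X$. On $Q^\circ$ put
\[
a=\frac{\mathcal A(\bar I)}{T(\bar I)}>0,\qquad F_0(p)=\frac1T\int_0^{T}s\,\bar f(\Phi_sp)\,ds,\qquad T=T(\bar I(p)).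
\]
Both are smooth. As $T$ is constant along orbits, differentiating and integrating by parts gives
\[
\bar XF_0=\frac1T\int_0^Ts\,\frac{d}{ds}\bar f(\Phi_sp)\,ds=\bar f(\Phi_Tp)-\frac1T\int_0^T\bar f(\Phi_sp)\,ds=\bar f-a .
\]
To deal with the two critical points let $\chi=\chi(\bar I)\in[0,1]$ be a smooth function that vanishes near $I_{\min}$ and $I_{\max}$ and equals $1$ except where $\bar I$ is so close to $I_{\min}$ or $I_{\max}$ that $\bar f>0$ there. Then $\chi F_0$ and $\chi a$, extended by $0$ to the critical points, are smooth on $Q$. Let $F$ be the pull-back to $\Sigma_c$ of $-\chi F_0$, and $\tau=\lambda+dF$. Then $d\tau=\omega$, and since $\bar X\chi=0$,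
\[
\tau(X)=\bar f-\chi(\bar f-a)=(1-\chi)\bar f+\chi a>0 .
\]
So $\Sigma_c$ is of contact type. \qed

\section{Curvature bounds: proof of Theorem~\ref{thm:positive}}\label{sec:positive}

Here $\lambda$ itself will be the contact form. Put
\[
b(x)=x-1+w'(x)=\Gamma+\dot\gamma .
\]
By \eqref{eq:B} it suffices to bound $|b|/\gamma$ on $(0,2)$. The reflection $x\mapsto2-x$ replaces $w$ by $w(2-\,\cdot\,)$ and $b$ by $-b(2-\,\cdot\,)$ and preserves all hypotheses, so we may restrict to $x\in(0,1]$. Let $k=\max K$. Since $\int_0^2K\,dx=2$, $k\ge1$.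

\emph{Case 1: $x\le1$, $b\ge0$.} As $x\le1$, $b\le w'$, so $w'\ge0$. As $w'\le1$, $b\le x$. By concavity $0=w(0)\le w(x)-xw'(x)$. Hence $b^2\le xw'\le w=\gamma^2/2$, and
\begin{equation}\label{eq:case1}
\frac{|b|}\gamma\le\frac1{\sqrt2}.
\end{equation}

\emph{Case 2: $x\le1$, $b<0$, $w'(x)\ge0$.} On $[0,x]$ we have $w'\ge0$ and $\frac{d}{dx}\frac{1-w'^2}2=Kw'\le kw'$, so integration from $0$ gives $1-w'^2\le2kw$. Since $0<-b=1-x-w'\le1-w'$,
\[
b^2\le(1-w')^2\le(1-w')(1+w')\le2kw=k\gamma^2 .
\]

\emph{Case 3: $x\le1$, $b<0$, $w'(x)=-a<0$.} Here $0<a\le1$. Put $z=2-x\in[1,2)$ and $u=z-1\in[0,1)$. For $s\in[x,2]$ we have $-w'(s)\ge a$, because $w'$ is decreasing, and $-w'(s)=1-\int_s^2K\ge1-k(2-s)$. Since $(1-a)/k\le1\le z$,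
\[
w(x)=\int_x^2(-w')\,ds\ge\int_0^z\max(a,1-kr)\,dr=az+\frac{(1-a)^2}{2k}.
\]
On the other hand $-b=1-x-w'(x)=u+a$, and
\[
(u+a)^2-(1-a)^2=(u+1)(u+2a-1)\le2a(u+1)=2az\le2kaz .
\]
Therefore $b^2\le2kaz+(1-a)^2\le2kw(x)=k\gamma^2$.

\medskip
\noindent\emph{Proof of (a).} As $k\ge1$, $|b|/\gamma\le\sqrt k$ in all cases. By \eqref{eq:B}, $\Sigma_c$ is of contact type if $m^2+1>m\sqrt k$, that is, if $k<(m+\frac1m)^2$. Since $m+\frac1m\ge2$, this holds for all $c$ if $K<4$. Since $m+\frac1m\to\infty$ as $m\to0$ and as $m\to\infty$, the set of $m$ with $m+\frac1m\le\sqrt k$ is compact in $(0,\infty)$, and so is the corresponding set of energies $c=m^2/2$.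

\medskip
\noindent\emph{Proof of (b).} Let $\Gamma b\le0$. As $\Gamma=x-1$, $b\ge0$ for $x<1$, and by continuity for $x=1$. By reflection, $b\le0$ for $x\ge1$. So only Case 1 and its mirror image occur, and \eqref{eq:case1} holds everywhere. Since $m^2+1-m/\sqrt2>0$ for all $m$, $\Sigma_c$ is of contact type for all $c>0$.

In the symmetric example $w'(1)=0$, so $b(0)=b(1)=0$. On $[0,1]$ the derivative $b'=1-K$ is nonincreasing, so $b$ is concave there and $b\ge0$. By symmetry $b\le0$ on $[1,2]$, so $\Gamma b\le0$. \qed

\begin{remark}
By part (a), a strictly convex surface on which contact type fails at $c$ must have $\max K\ge(m+\frac1m)^2\ge4$. In the surfaces of Section~\ref{sec:smoothing} the curvature is concentrated near the tips and near the edges.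
\end{remark}

\begin{thebibliography}{1}
\bibitem{Benedetti} Gabriele Benedetti, \emph{The contact property for nowhere vanishing magnetic fields on the two-sphere}, arXiv:1308.2128 (2013).
\end{thebibliography}

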